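# The octahedron comparison in CAT(0) spaces

## 1. CAT(0) spaces and graph comparison

**Definition 1 (CAT(0) space).** A *constant speed geodesic* in a metric space $(X,d)$ is a map $c:[0,1]\to X$ with $d(c(a),c(b))=|a-b|\,d(c(0),c(1))$ for all $a,b$. Constant maps are allowed. The space is *geodesic* if any two points are joined by such a map. A *$\mathrm{CAT}(0)$ space* is a geodesic space such that, for every $y\in X$, every constant speed geodesic $c$ and every $t\in[0,1]$,
$$d(y,c(t))^2\le(1-t)\,d(y,c(0))^2+t\,d(y,c(1))^2-t(1-t)\,d(c(0),c(1))^2 .\tag{1}$$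

This is the usual definition by comparison triangles, written with Stewart's formula. Completeness is not required.

*Examples.* In a Hilbert space (1) is an equality: expand $\|y-(1-t)c_0-tc_1\|^2$. A tripod (three unit segments glued at a common end $o$, with leaves $A,B,C$) shows strict inequality. Take $y=A$ and $c$ the geodesic from $B$ to $C$, of length $2$. Then $d(A,c(t))=1+|1-2t|$. Since $(1-2t)^2=1-4t(1-t)$, the right side of (1) is $4-4t(1-t)=3+(1-2t)^2$, while the left side is $1+2|1-2t|+(1-2t)^2$. The inequality holds because $|1-2t|\le1$, and it is strict for $0<t<1$.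

We use (1) in two further forms.

*Weighted form.* Let $\alpha,\beta\ge0$ with $\alpha+\beta>0$, and let $z$ be the point with parameter $\beta/(\alpha+\beta)$ on a geodesic from $z_0$ to $z_1$. Multiplying (1) by $\alpha+\beta$ gives
$$\alpha\,d(y,z_0)^2+\beta\,d(y,z_1)^2\ \ge\ (\alpha+\beta)\,d(y,z)^2+\frac{\alpha\beta}{\alpha+\beta}\,d(z_0,z_1)^2 .\tag{2}$$

*Convex form.* Put $\ell=d(c(0),c(1))$. Then
$$t\mapsto d(y,c(t))^2-t^2\ell^2\quad\text{is convex on }[0,1].\tag{3}$$
Indeed, apply (1) to the subsegment $c|_{[a,b]}$, of length $(b-a)\ell$, at the point $t=(1-\theta)a+\theta b$, and use $t^2=(1-\theta)a^2+\theta b^2-\theta(1-\theta)(b-a)^2$.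

**Definition 2 ($G$-comparison).** Let $G=(V,E)$ be a finite simple undirected graph. A metric space $(X,d_X)$ *satisfies the $G$-comparison* if for every map $f:V\to X$ there is a map $g:V\to\mathcal H$ into a real Hilbert space with
$$\|g(u)-g(v)\|\le d_X(f(u),f(v))\ \text{ if }\{u,v\}\in E,\qquad \|g(u)-g(v)\|\ge d_X(f(u),f(v))\ \text{ if }\{u,v\}\notin E .$$

*Example (a space that fails).* Let $X$ be a circle of length $4$ and let $G=C_4$ be the $4$-cycle $1,2,1',2'$. Place $f(2),f(1'),f(2'),f(1)$ at positions $0,1,2,3$. Adjacent vertices are at distance $1$, and the pairs $11'$, $22'$ are at distance $2$. A map $g$ as required has $\|g(2)-g(2')\|\ge2$, while $g(1)$ and $g(1')$ are within $1$ of both $g(2)$ and $g(2')$. So both are the midpoint of $g(2),g(2')$, and $\|g(1)-g(1')\|=0<2$. The circle does not satisfy the $C_4$-comparison.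

**Definition 3 (octahedron graph).** $O_3$ has the six vertices $1,1',2,2',3,3'$. The vertices $i,i'$ are *opposite*, and two distinct vertices are adjacent if and only if they are not opposite. Equivalently, $O_3=K_{2,2,2}$. The $12$ adjacent pairs are called *edges* and the three pairs $ii'$ *diagonals*. So $g$ must not increase lengths on edges and must not decrease them on diagonals.

*Example.* In the tripod put $f(1)=A$, $f(1')=B$, $f(2)=C$, $f(2')=f(3)=f(3')=o$. We need $\|g(1)-g(1')\|\ge2$ with $g(2')$ within $1$ of both, so $g(2')$ is their midpoint. Take $g(2')=0$, $g(1)=e$, $g(1')=-e$ with $\|e\|=1$. The edges $2'3,2'3'$ have length $0$, so $g(3)=g(3')=0$. Any unit vector $g(2)$ completes the map: $\|g(2)\mp e\|\le2$, $\|g(2)-g(3)\|=1$ and $\|g(2)-g(2')\|=1$, as required.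

## 2. Must six points of a CAT(0) space obey the octahedron?

We ask: *does every $\mathrm{CAT}(0)$ space satisfy the $O_3$-comparison?* The question is taken from Tetsu Toyoda, "Inequalities on Six Points in a $\mathrm{CAT}(0)$ Space", arXiv:2411.13877 (2024). Two facts are known. By Reshetnyak's majorization theorem every $\mathrm{CAT}(0)$ space satisfies the $C_n$-comparison for every $n\ge4$. Lebedeva and Petrunin proved that products of metric trees satisfy the $O_3$-comparison. Here is the answer.

**Theorem A.** Every $\mathrm{CAT}(0)$ space satisfies the $O_3$-comparison.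

**Theorem B.** A geodesic metric space satisfies the $O_3$-comparison if and only if it is $\mathrm{CAT}(0)$.

Some cases can be done by hand. If $X$ is a Hilbert space, take $g=f$. If all diagonals have length $0$, take $g$ constant. If $f(2)=f(2')$ and $f(3)=f(3')$, take $g(x)=d(f(x),f(1))\in\mathbb R$. By the triangle inequality this is nonexpanding on edges, it is exact on the diagonal $11'$, and the other two diagonals have length $0$. This works in every metric space. So one long diagonal costs nothing, and curvature enters when at least two diagonals are long. Then it is hard to write down $g$ directly, and we dualize.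

Throughout, $d_{xy}=d(f(x),f(y))$, and we often write $x$ for the point $f(x)$.

## 3. Duality: from maps to quadratic inequalities

**Definition 4 (energy).** For a symmetric matrix $L$ with zero row sums, indexed by a finite set, and a map $f$ of this set into a metric space, put
$$E_L(f)=-\sum_{x<y}L_{xy}\,d_{xy}^2 .$$
This is linear in $L$. For a Hilbert-valued map $g$, expanding $\|g(x)-g(y)\|^2$ and using the zero row sums gives
$$E_L(g)=\sum_{x,y}L_{xy}\langle g(x),g(y)\rangle .\tag{4}$$
If $L=\sum_h\ell^h(\ell^h)^T$, this equals $\sum_h\|\sum_x\ell^h_xg(x)\|^2$. So $E_L(g)\ge0$ whenever $L$ is positive semidefinite (PSD).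

*Example.* For $L=\ell\ell^T$ with $\ell=(1,-2,1)$ we get $E_L=2d_{12}^2+2d_{23}^2-d_{13}^2$, which is $\|g(1)-2g(2)+g(3)\|^2$ in a Hilbert space. It is $\ge0$ in every metric space, because $d_{13}^2\le(d_{12}+d_{23})^2\le2d_{12}^2+2d_{23}^2$.

**Definition 5 (extreme elements).** A nonzero element $L$ of a convex cone $\mathcal K$ is *extreme* if $L=A+B$ with $A,B\in\mathcal K$ implies that $A,B$ are multiples of $L$.

*Example.* Let $\mathcal K$ be the cone of $3\times3$ symmetric matrices with zero row sums and off-diagonal entries $\le0$. Each such matrix is $\sum_{x<y}(-L_{xy})(e_x-e_y)(e_x-e_y)^T$, hence PSD. The three numbers $-L_{xy}\ge0$ are free coordinates, so the extreme elements are the positive multiples of the three matrices $(e_x-e_y)(e_x-e_y)^T$.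

*Textbook facts.*

* **Minkowski's theorem.** Let $\mathcal K$ be a closed convex cone of PSD matrices. Its slice $\{\operatorname{tr}=1\}$ is compact and it contains no line, so every element of $\mathcal K$ is a finite sum of extreme elements. The same holds for each face of $\mathcal K$, and extreme elements of a face are extreme in $\mathcal K$.
* **Order and range.** If $A$ and $L-A$ are PSD, then $\ker L\subset\ker A$, so $\operatorname{range}A\subset\operatorname{range}L$. Write $L_{xy}=\langle b_x,b_y\rangle$ with $b_x$ spanning $\mathbb R^r$, $r=\operatorname{rank}L$. Then $A_{xy}=Q(b_x,b_y)$ for some quadratic form $Q\ge0$ on $\mathbb R^r$, because the form of $A$ factors through $\mathbb R^{V}/\ker L\cong\mathbb R^r$. We write $Q(\cdot,\cdot)$ also for the associated bilinear form.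
* **Schur complement.** If $L$ is PSD with $L_{ii}>0$, then $L'=L-\frac1{L_{ii}}L_{\cdot i}L_{\cdot i}^T$ is the Gram matrix of the projections of the $b_x$ to $b_i^\perp$. So $L'$ is PSD, its rank is $\operatorname{rank}L-1$, and its $i$-th row is zero. If $L$ has zero row sums, so has $L'$.

**Definition 6 (the cones $\mathcal T$ and $\mathcal C$).** $\mathcal T$ is the set of symmetric matrices $L$ with zero row sums, on any finite index set, such that $E_L(f)\ge0$ for all maps $f$ of the index set into all $\mathrm{CAT}(0)$ spaces. On each index set it is a convex cone. It is invariant under relabeling, and under adding or deleting zero rows and columns, since $E_L(f)$ does not involve the images of indices with zero row. $\mathcal C$ is the closed cone of PSD $6\times6$ matrices $L$, indexed by the vertices of $O_3$, with zero row sums, $L_{xy}\le0$ on edges and $L_{ii'}\ge0$ on diagonals.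

*Example.* Let $\ell$ be $1$ at $1,1'$, $-1$ at $2,2'$ and $0$ at $3,3'$. Then $\ell\ell^T\in\mathcal C$. Membership in $\mathcal T$ says $d_{11'}^2+d_{22'}^2\le d_{12}^2+d_{12'}^2+d_{1'2}^2+d_{1'2'}^2$ for quadrilaterals in $\mathrm{CAT}(0)$ spaces. Lemma 2 will prove this.

**Lemma 1 (duality).** If $\mathcal C\subset\mathcal T$, then Theorem A holds.

*Proof.* The plan is to describe the vectors $(d_{xy}^2)$ that admit a comparison map as a closed convex cone, and then to separate.

**Step 1: the cone of admissible vectors.** Let $\mathcal E\subset\mathbb R^{15}$ be the set of vectors $(\|g(x)-g(y)\|^2)_{x<y}$ over all $g:V\to\mathcal H$. Translating so that $\sum_xg(x)=0$, we see that $\mathcal E$ is the image of the closed convex cone of PSD Gram matrices with zero row sums under a linear map. This map is injective, because a centered Gram matrix is recovered from the squared distances. So $\mathcal E$ is a closed convex cone. Let $\mathcal P$ be the set of $p\in\mathbb R^{15}$ with $p_{xy}\ge0$ on edges and $\le0$ on diagonals. The comparison holds for $f$ exactly when $(d_{xy}^2)\in\mathcal E+\mathcal P$.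

**Step 2: this cone is closed.** Let $e_n+p_n$ converge with $e_n\in\mathcal E$, $p_n\in\mathcal P$. On edges both terms are $\ge0$, so both stay bounded. Since $O_3$ is connected, the triangle inequality bounds $e_n$ on the diagonals, hence $p_n$ is bounded there too. Pass to a subsequence along which $e_n$ and $p_n$ both converge.

**Step 3: separation.** Suppose $(d_{xy}^2)\notin\mathcal E+\mathcal P$. Then there is $w\in\mathbb R^{15}$ with $\langle w,\cdot\rangle\ge0$ on $\mathcal E$ and on $\mathcal P$, and $\langle w,(d_{xy}^2)\rangle<0$. Testing on $\mathcal P$ gives $w\ge0$ on edges and $w\le0$ on diagonals. Let $L$ have zero row sums and $L_{xy}=-w_{xy}$ off the diagonal. For real-valued $g$, (4) gives $g^TLg=\sum_{x<y}w_{xy}(g(x)-g(y))^2\ge0$, so $L$ is PSD and $L\in\mathcal C$. But $E_L(f)=\langle w,(d_{xy}^2)\rangle<0$, contradicting $\mathcal C\subset\mathcal T$. $\square$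

By Minkowski's theorem it suffices to show that **every extreme $L\in\mathcal C$ lies in $\mathcal T$**. This is the goal of Sections 4 to 10.

## 4. Balanced squares, distance functions, and zeros of extreme matrices

**Lemma 2.** Let $x_1,x_2,y_1,y_2$ be points of a $\mathrm{CAT}(0)$ space and $p_i,n_j\ge0$ with $p_1+p_2=n_1+n_2=P>0$. Then
$$\sum_{i,j}p_in_j\,d(x_i,y_j)^2\ \ge\ p_1p_2\,d(x_1,x_2)^2+n_1n_2\,d(y_1,y_2)^2 .\tag{5}$$
Hence $\ell\ell^T\in\mathcal T$ whenever $\sum_x\ell_x=0$ and $\ell$ has at most two positive and at most two negative entries. Such an $\ell$ is called *balanced*.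

*Proof.* Let $x$ be the point with parameter $p_2/P$ on a geodesic from $x_1$ to $x_2$. By (2), $\sum_ip_id(x_i,y_j)^2\ge P\,d(x,y_j)^2+\frac{p_1p_2}P d(x_1,x_2)^2$ for each $j$. Multiply by $n_j$ and sum over $j$. By (2) once more (and by dropping a nonnegative term), $\sum_jn_jd(x,y_j)^2\ge\frac{n_1n_2}Pd(y_1,y_2)^2$. This gives (5). If $\ell$ has positive entries among $p_1,p_2$ and negative entries among $-n_1,-n_2$, then $E_{\ell\ell^T}$ is the left side of (5) minus the right side. $\square$

**Lemma 3.** If $L$ is PSD with zero row sums and at most one positive off-diagonal pair $\{a,b\}$, then $L\in\mathcal T$.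

*Proof.* With no positive pair every term of $E_L(f)$ is $\ge0$. Otherwise put $h(x)=d(f(x),f(a))$. Then $|h(x)-h(y)|\le d_{xy}$, with equality for $\{a,b\}$. So replacing $d_{xy}$ by $|h(x)-h(y)|$ can only decrease the terms with $-L_{xy}\ge0$, and it does not change the term of $\{a,b\}$. Hence $E_L(f)\ge E_L(h)\ge0$. $\square$

This is the one-diagonal argument of Section 2 in dual form. The next lemma says that extreme matrices have many zeros.

**Lemma 4 (extremality).** Let $\mathcal K$ be a cone of PSD matrices with zero row sums, defined by a prescribed weak sign on each of some "constrained" off-diagonal pairs. Let $L\in\mathcal K$ be extreme of rank $r$, and write $L_{xy}=\langle b_x,b_y\rangle$ with $b_x$ spanning $\mathbb R^r$ (so $\sum_xb_x=0$). Let $Z$ be the set of constrained pairs with $L_{xy}=0$. Then the quadratic forms $Q$ on $\mathbb R^r$ with $Q(b_x,b_y)=0$ for all $xy\in Z$ are exactly the multiples of $\langle\cdot,\cdot\rangle$. Thus the linear conditions on $Q$ coming from $Z$ have rank $\frac{r(r+1)}2-1$. In particular $|Z|\ge\frac{r(r+1)}2-1$.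

*Proof.* Multiples of $\langle\cdot,\cdot\rangle$ satisfy the conditions. Conversely, for such $Q$ let $M_{xy}=Q(b_x,b_y)$. It has zero row sums because $\sum_yb_y=0$. For small $\varepsilon>0$ the matrices $L\pm\varepsilon M$ are Gram matrices of the $b_x$ for the positive definite forms $\langle\cdot,\cdot\rangle\pm\varepsilon Q$. They vanish on $Z$, and strict signs on the other constrained pairs persist. So $L\pm\varepsilon M\in\mathcal K$. Their sum is $2L$, so $M\in\mathbb RL$ by extremality. Since the $b_x$ span, $Q$ is a multiple of $\langle\cdot,\cdot\rangle$. The forms $Q$ have $\frac{r(r+1)}2$ coefficients and the solution space has dimension $1$. $\square$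

**Rows.** For an orthonormal basis $(e_h)$ of $\mathbb R^r$ we have $L=\sum_h\ell^h(\ell^h)^T$ with *rows* $\ell^h_x=\langle b_x,e_h\rangle$ and $\sum_x\ell^h_x=0$. By Lemma 2, *if all rows in some orthonormal basis are balanced, then $L\in\mathcal T$.* Also $b_x=0$ if and only if $L_{xx}=0$, if and only if row $x$ of $L$ is zero.

**Struts and cables.** For $L\in\mathcal C$, a diagonal with $L_{ii'}>0$ is a *strut* and an edge with $L_{xy}<0$ is a *cable*. Let $k$ be the number of struts. If $k\le1$, then $L\in\mathcal T$ by Lemma 3. A vertex $x$ of a strut has at least one cable, since otherwise $L_{xx}=-L_{xx'}<0$.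

**Lemma 5.** Let $L\in\mathcal C$. Two struts cannot lie on a common cycle that is a connected component of the graph of nonzero off-diagonal entries of $L$.

*Proof.* Removing the two struts from the cycle leaves two paths. Let $\chi$ be $1$ on the vertices of one of them and $0$ on all other vertices. The only nonzero entries between vertices with different values of $\chi$ are the two struts. So $\chi^TL\chi=-\sum_{x<y}L_{xy}(\chi_x-\chi_y)^2$ is minus the sum of the two strut entries, hence negative. This contradicts $L$ being PSD. $\square$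

**The $4$-cycle as a test of the method.** Let us derive the $C_4$-comparison from these tools. Take $C_4$ with vertices $1,2,1',2'$. The proof of Lemma 1 used only connectedness of the graph, so it applies with the analogous cone of $4\times4$ matrices. The same holds for Lemma 5. Let $L$ be extreme in this cone. If at most one diagonal is positive, use Lemma 3. Otherwise both diagonals are struts, all four $b_x$ are nonzero, each vertex has a cable, and $Z$ lies among the four edges. The rank is at most $3$.

* Rank $3$ needs $|Z|\ge5>4$, which is impossible.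
* Rank $2$ needs $|Z|\ge2$, so there are at most two cables. They cover all four vertices, so they form a perfect matching, and together with the two struts they form a $4$-cycle. This contradicts Lemma 5.
* So the rank is $1$ and $L=\ell\ell^T$ with all entries of $\ell$ nonzero. Entries of equal sign belong to non-adjacent vertices, so at most two have the same sign. Thus $\ell$ is balanced and Lemma 2 applies.

## 5. An extreme matrix of rank two that is not a sum of balanced squares

The test suggests a plan for $O_3$: show that every extreme $L\in\mathcal C$ is a sum of balanced squares, by choosing a good orthonormal basis. Lemma 4 supplies orthogonal pairs $b_x\perp b_y$ to build the basis from. The plan will succeed for most matrices of rank $3$. It breaks down in rank $2$, as this example shows. Take the vectors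
$$a_1=(2,-1),\quad a_{1'}=(2,0),\quad a_2=(0,4),\quad a_{2'}=(-1,1),\quad a_3=(-1,-1),\quad a_{3'}=(-2,-3),$$
with sum $0$, and let $L_{xy}=\langle a_x,a_y\rangle$. The diagonals are
$$L_{11'}=4,\qquad L_{22'}=4,\qquad L_{33'}=5,$$
and the edges are
$$L_{12}=-4,\ L_{12'}=-3,\ L_{13}=-1,\ L_{13'}=-1,\qquad L_{1'2}=0,\ L_{1'2'}=-2,\ L_{1'3}=-2,\ L_{1'3'}=-4,$$
$$L_{23}=-4,\ L_{23'}=-12,\qquad L_{2'3}=0,\ L_{2'3'}=-1 .$$
So $L\in\mathcal C$.

*It is extreme.* Let $L=A+B$ with $A,B\in\mathcal C$. Then $A_{xy}=Q(a_x,a_y)$ for a quadratic form $Q$. On the edges $1'2$ and $2'3$ the entries of $A$ and $B$ are $\le0$ with sum $0$, so they vanish. From $Q(a_{1'},a_2)=0$ the form $Q$ is diagonal, $Q=\operatorname{diag}(p,q)$, and from $Q(a_{2'},a_3)=p-q=0$ it is a multiple of the identity. So $A\in\mathbb RL$, and then $B\in\mathbb RL$.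

*It is not a sum of balanced squares.* In a decomposition $L=\sum\ell\ell^T$ each $\ell$ lies in the range of $L$, so $\ell_x=\langle a_x,w\rangle$ for some $w\in\mathbb R^2$. The six vectors lie on lines of slopes $-\frac12,\,0,\,\infty,\,-1,\,1,\,\frac32$, which are distinct. So for $w\ne0$ at most one entry of $\ell$ is zero, at least five are nonzero, and three of them have the same sign. No nonzero $\ell$ is balanced.

*Adding matrices from Lemma 3 does not help.* A rank-one summand with at most one positive off-diagonal pair is again a balanced square. A rank-two summand is $Q(a_x,a_y)$ with $Q$ positive definite. For this inner product the six vectors have distinct directions, so among the six angles between consecutive directions, with sum $2\pi$, at most one could be $<\frac\pi2$. Then the sum would be at least $\frac{5\pi}2$, a contradiction.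

So the individual squares must be allowed to have a negative energy. In Section 9 we do not replace the error terms of (1) by zero: we keep them as concave functions along a geodesic, and the loss in one row is paid for by the gain in the other row. A second problem occurs when there are exactly two struts. There we eliminate the endpoints of the missing strut, and this leads to inequalities about two geodesics which (1) does not give by averaging along one of them. These come first.

## 6. A zero-covariance inequality for two geodesics

Let $\sigma,\tau:[0,1]\to X$ be constant speed geodesics in a $\mathrm{CAT}(0)$ space, of lengths $\ell_\sigma,\ell_\tau$, and put $D(s,t)=d(\sigma(s),\tau(t))^2$.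

**Lemma 6.** Let $(s_k,t_k)\in[0,1]^2$ and $m_k>0$, $k=1,2,3$, with weighted means $\bar s,\bar t$. Put $S_k=s_k-\bar s$, $T_k=t_k-\bar t$. Assume $\sum m_kS_kT_k=0$, the $s_k$ are distinct and the $t_k$ are distinct. Then
$$\sum m_kD(s_k,t_k)\ \ge\ \ell_\sigma^2\sum m_kS_k^2+\ell_\tau^2\sum m_kT_k^2 .$$

In a Hilbert space the difference of the two sides is $(\sum m_k)\|\sigma(\bar s)-\tau(\bar t)\|^2$: the cross term vanishes by zero covariance. So equality holds when the two lines cross at $\sigma(\bar s)=\tau(\bar t)$. Our chain of inequalities must therefore be exact for crossing lines, and this tells us which auxiliary point to use.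

*Proof.* **Step 1: find the order pattern.** Label so that $S_1<S_2<S_3$. Since $\sum m_kS_k=\sum m_kT_k=0$,
$$\sum_{k<l}m_km_l(S_k-S_l)(T_k-T_l)=\Big(\sum m_k\Big)\Big(\sum m_kS_kT_k\Big)=0 .$$
If $T_1,T_2,T_3$ were monotone, all terms on the left would be nonzero of the same sign. So $T_2$ is not the middle value. Reversing $\sigma$ replaces $S$ by $-S$. If $T_3$ is the middle value, reverse $\sigma$ and swap the labels $1,3$; this keeps $S_1<S_2<S_3$. So we may assume that $T_1$ lies strictly between $T_2$ and $T_3$.

The nonzero vector $(m_kT_k)$ is orthogonal to the independent vectors $(1,1,1)$ and $(S_k)$. So it is a nonzero multiple of their cross product $(S_3-S_2,\,S_1-S_3,\,S_2-S_1)$, whose signs are $+,-,+$. Hence all $T_k\ne0$ and $T_1T_2<0$. Likewise $(m_kS_k)$ is a nonzero multiple of $(T_3-T_2,\,T_1-T_3,\,T_2-T_1)$. Since $T_1$ is the middle value, the first entry has the sign opposite to the two others. So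
$$S_1<0<S_2<S_3 .$$

**Step 2: choose the auxiliary point.** Let $a_k=\sigma(s_k)$ and $b_k=\tau(t_k)$. In the flat crossing model $a_k=S_kU$, $b_k=T_kV$ with $U,V$ independent vectors, the line from $b_2$ through $a_2$ meets the segment $b_1a_3$ at a point $q=b_2+\rho(a_2-b_2)=(1-\nu)b_1+\nu a_3$. Comparing coefficients, $\nu S_3=\rho S_2$ and $(1-\nu)T_1=(1-\rho)T_2$. Put
$$r=\frac{S_2}{S_3}\in(0,1),\qquad\kappa=-\frac{T_2}{T_1}>0 .$$
The equations become $\nu=r\rho$ and $1-\nu=\kappa(\rho-1)$, with solution
$$\rho=\frac{1+\kappa}{r+\kappa}>1,\qquad\nu=r\rho=\frac{r+r\kappa}{r+\kappa}\in(0,1).$$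
Further define $\lambda,\mu\in(0,1)$ by
$$S_2=(1-\lambda)S_1+\lambda S_3,\qquad T_1=(1-\mu)T_2+\mu T_3 .$$
In $X$ put $x=d(b_1,a_3)$, and let $q$ be the point with parameter $\nu$ on a geodesic from $b_1$ to $a_3$.

**Step 3: a chain of inequalities through $q$.** By (1) for (i), (ii), (iv), (v), and by the triangle inequality and Young's inequality $(A+B)^2\le\rho A^2+\frac{\rho}{\rho-1}B^2$ for (iii):

* (i) $d(a_2,b_1)^2\le(1-\lambda)d(a_1,b_1)^2+\lambda x^2-\lambda(1-\lambda)(S_3-S_1)^2\ell_\sigma^2$;
* (ii) $d(a_2,q)^2\le(1-\nu)d(a_2,b_1)^2+\nu(S_3-S_2)^2\ell_\sigma^2-\nu(1-\nu)x^2$;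
* (iii) $d(b_2,q)^2\le(d(b_2,a_2)+d(a_2,q))^2\le\rho\,d(b_2,a_2)^2+\frac\rho{\rho-1}d(a_2,q)^2$;
* (iv) $\nu^2x^2=d(q,b_1)^2\le(1-\mu)d(q,b_2)^2+\mu\,d(q,b_3)^2-\mu(1-\mu)(T_2-T_3)^2\ell_\tau^2$;
* (v) $d(b_3,q)^2\le(1-\nu)(T_3-T_1)^2\ell_\tau^2+\nu\,d(b_3,a_3)^2-\nu(1-\nu)x^2$.

Here (i) uses that $a_2$ divides the subsegment from $a_1$ to $a_3$ with parameter $\lambda$, and (iv) uses that $b_1$ divides the subsegment from $b_2$ to $b_3$ with parameter $\mu$. Substitute (i) into (ii), (ii) into (iii), then (iii) and (v) into (iv). All substitution coefficients are positive. We obtain an inequality valid in every $\mathrm{CAT}(0)$ space,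
$$\sum_kc_k\,d(a_k,b_k)^2+\xi x^2-Y\ell_\sigma^2-W\ell_\tau^2\ \ge\ 0,\tag{6}$$
in which $c_k,\xi,Y,W$ depend only on the $S_k,T_k$, and
$$c_1=(1-\mu)\tfrac\rho{\rho-1}(1-\nu)(1-\lambda),\qquad c_2=(1-\mu)\rho,\qquad c_3=\mu\nu$$
are positive. It remains to see that $\xi=0$ and that the other coefficients are the right ones. No long computation is needed: the real line will tell us.

**Step 4: read off relations from $X=\mathbb R$.** Apply (6) in $\mathbb R$ with $\sigma(s)=P+(s-\bar s)U$ and $\tau(t)=(t-\bar t)V$, for arbitrary real $P,U,V$: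
$$\varphi(P,U,V)=\sum c_k(P+S_kU-T_kV)^2+\xi(P+S_3U-T_1V)^2-YU^2-WV^2\ \ge\ 0 .$$
For $P=0$ all steps are equalities. This is clear for (i), (ii), (iv), (v), since (1) is an equality in $\mathbb R$. In (iii), equality holds if $q-a_2=(\rho-1)(a_2-b_2)$, i.e. $q=(1-\rho)b_2+\rho a_2=(1-\rho)T_2V+\rho S_2U$. Here $q=(1-\nu)T_1V+\nu S_3U$, and the two expressions agree by the choice of $\rho,\nu$: $\nu S_3=r\rho S_3=\rho S_2$ and $(1-\nu)T_1=(\rho-1)\kappa T_1=(1-\rho)T_2$.

So $\varphi(0,U,V)=0$ for all $U,V$, and $\varphi(P,U,V)=(\text{const})P^2+P\cdot(\text{linear form in }U,V)$. As $\varphi\ge0$ for small $P$ of both signs, the linear form vanishes. Altogether the coefficients of $PU,PV,UV,U^2,V^2$ vanish: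
$$\sum c_kS_k+\xi S_3=0,\qquad\sum c_kT_k+\xi T_1=0,\qquad\sum c_kS_kT_k+\xi S_3T_1=0,\tag{7}$$
$$Y=\sum c_kS_k^2+\xi S_3^2,\qquad W=\sum c_kT_k^2+\xi T_1^2 .\tag{8}$$

**Step 5: $\xi=0$.** The vectors $(S_kT_k),(S_k),(T_k)\in\mathbb R^3$ are orthogonal to $(m_k)$. The last two are nonzero and orthogonal for the $m$-weighted inner product, hence independent. So there are $\alpha,\beta$ with $S_kT_k=\alpha S_k+\beta T_k$ for $k=1,2,3$. Let $g(S,T)=ST-\alpha S-\beta T$, so $g(S_k,T_k)=0$. Subtracting $\alpha$ times the first and $\beta$ times the second equation of (7) from the third gives $\xi\,g(S_3,T_1)=0$. Suppose $g(S_3,T_1)=0$. Then $0=g(S_3,T_1)-g(S_1,T_1)=(S_3-S_1)(T_1-\alpha)$ gives $\alpha=T_1$, and $0=g(S_3,T_3)-g(S_3,T_1)=(T_3-T_1)(S_3-\beta)$ gives $\beta=S_3$. But then $g(S_1,T_1)=-S_3T_1\ne0$, a contradiction. So $\xi=0$.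

**Step 6: conclusion.** Now (7) says that $(c_k)$ is orthogonal to the independent vectors $(S_k)$ and $(T_k)$. So is $(m_k)$, so $c_k=\theta m_k$, and $\theta>0$ by positivity. By (8), $Y=\theta\sum m_kS_k^2$ and $W=\theta\sum m_kT_k^2$. Dividing (6) by $\theta$ gives the claim. $\square$

*Numerical check.* Take $m=(1,1,1)$, $s=(0,\frac45,1)$, $t=(\frac23,0,1)$. Then $5S=(-3,1,2)$, $9T=(1,-5,4)$, and the covariance is proportional to $-3-5+8=0$. Here $r=\frac12$, $\kappa=5$, $\rho=\frac{12}{11}$, $\nu=\frac6{11}$, $\lambda=\frac45$, $\mu=\frac23$, so $c_1=\frac13\cdot12\cdot\frac5{11}\cdot\frac15=\frac4{11}$, $c_2=\frac13\cdot\frac{12}{11}=\frac4{11}$, $c_3=\frac23\cdot\frac6{11}=\frac4{11}$, proportional to $m$ as claimed. Also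
$$\xi=(1-\mu)\tfrac{\rho}{\rho-1}(1-\nu)(\lambda-\nu)-\mu\nu(1-\nu)-\nu^2=\tfrac{20}{11}\cdot\tfrac{14}{55}-\tfrac{20}{121}-\tfrac{36}{121}=0 .$$

**Corollary 7.** Let $m_k>0$ be weights at finitely many points ("atoms") $(s_k,t_k)\in[0,1]^2$ with zero covariance. Suppose that repeated *merging* (replacing two atoms with a common coordinate by their weighted mean, carrying the total weight) reduces the number of atoms to at most $3$. Then
$$\sum m_kD(s_k,t_k)\ \ge\ \ell_\sigma^2\sum m_k(s_k-\bar s)^2+\ell_\tau^2\sum m_k(t_k-\bar t)^2 .$$

*Example of a merge.* Atoms of weight $1$ at the corners $(0,0)$ and $(0,1)$ merge to an atom of weight $2$ at $(0,\frac12)$.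

*Proof.* We show that merging only makes the inequality harder, and then treat at most three atoms. Merging preserves the means. It preserves the covariance, because $\sum m_k(s_k-\bar s)(t_k-\bar t)$ is linear in $t$ when $s$ is fixed, and vice versa. If atoms $(s,t_1),(s,t_2)$ with weights $m_1,m_2$ are merged, then by (2), applied to $\tau$ on the segment between $t_1$ and $t_2$ and to $y=\sigma(s)$, the left side decreases by at least $\frac{m_1m_2}{m_1+m_2}(t_1-t_2)^2\ell_\tau^2$. The right side decreases by exactly this amount. For a common $t$, exchange the roles of $\sigma$ and $\tau$. So it suffices to prove the inequality after merging.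

Continuing to merge, we may assume that there are at most three atoms and no two share a coordinate. With one atom the right side is $0$. Two atoms are impossible: the covariance sum would be $\frac{m_1m_2}{m_1+m_2}(s_1-s_2)(t_1-t_2)\ne0$. Three atoms are Lemma 6. $\square$

## 7. Matrices with exactly two struts

**Proposition 8.** If $L\in\mathcal C$ is extreme with $k=2$, then $L\in\mathcal T$. Consequently every $L\in\mathcal C$ with $L_{11'}=0$ lies in $\mathcal T$.

The consequence follows because $\mathcal C\cap\{L_{11'}=0\}$ is a face of $\mathcal C$ (as $L_{11'}\ge0$ on $\mathcal C$). It is generated by extreme elements of $\mathcal C$ with $k\le2$, and those with $k\le1$ are covered by Lemma 3. Adding a zero row and column, we get the form used later.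

**Corollary 9.** Every five-point PSD matrix with zero row sums whose off-diagonal entries are $\ge0$ on two disjoint pairs and $\le0$ on all other pairs lies in $\mathcal T$.

*Proof of Proposition 8.* By relabeling, $L_{11'}=0$, $A=L_{22'}>0$, $B=L_{33'}>0$. Let $N\subset\{1,1'\}$ be the set of vertices with nonzero row, $n=|N|$, and $V'=N\cup\{2,2',3,3'\}$. For $v\in N$ let $c_v$ be the number of cables at $v$. Let $n_c$ be the number of cables between $\{2,2'\}$ and $\{3,3'\}$, and $c=n_c+\sum_{v\in N}c_v$.

**Step 1: $c_v\ge2$ for $v\in N$.** This rules out degenerate vertices. Row $v$ is nonzero, so $L_{vv}>0$; as $L_{11'}=0$ and row sums vanish, $c_v\ge1$. If $v$ had exactly one cable $vj$, then $L_{\cdot v}=L_{vv}(e_v-e_j)$ and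
$$L=L_{vv}(e_v-e_j)(e_v-e_j)^T+\tilde L,$$
where $\tilde L$ is the Schur complement. It is PSD with zero row sums, and off the diagonal it differs from $L$ only at $vj$, where it is $0$. So both summands are in $\mathcal C$. The first is nonzero and has no strut, so it is not a multiple of $L$. This contradicts extremality.

**Step 2: eliminate the vertices $v\in N$.** The purpose is to bound $E_L(f)$ below by an expression in two geodesics only. Let $\sigma$ be a geodesic from $3$ to $3'$ and $\tau$ one from $2$ to $2'$. For $v\in N$ put
$$w_{vj}=-L_{vj}\ge0,\quad\alpha_v=w_{v2}+w_{v2'},\quad\beta_v=w_{v3}+w_{v3'},\quad t_v=\frac{w_{v2'}}{\alpha_v},\quad s_v=\frac{w_{v3'}}{\beta_v}$$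
(the last two when defined). By (2), $w_{v2}d_{v2}^2+w_{v2'}d_{v2'}^2\ge\alpha_v\,d(v,\tau(t_v))^2+\alpha_vt_v(1-t_v)\ell_\tau^2$, and similarly for $3,3'$. By Cauchy–Schwarz, $\alpha d_1^2+\beta d_2^2\ge\frac{\alpha\beta}{\alpha+\beta}(d_1+d_2)^2$, and by the triangle inequality $d(v,\tau(t_v))+d(v,\sigma(s_v))\ge d(\sigma(s_v),\tau(t_v))$. So
$$\sum_jw_{vj}d_{vj}^2\ \ge\ \alpha_vt_v(1-t_v)\ell_\tau^2+\beta_vs_v(1-s_v)\ell_\sigma^2+\tfrac{\alpha_v\beta_v}{\alpha_v+\beta_v}D(s_v,t_v),$$
where terms with $\alpha_v=0$ or $\beta_v=0$ are omitted. Therefore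
$$E_L(f)\ \ge\ \sum_km_kD(s_k,t_k)-A'\ell_\tau^2-B'\ell_\sigma^2,\tag{9}$$
where $A'=A-\sum_v\alpha_vt_v(1-t_v)$, $B'=B-\sum_v\beta_vs_v(1-s_v)$, and the atoms are

* the corners of $[0,1]^2$ corresponding to the $n_c$ cables $xy$ between $\{3,3'\}$ and $\{2,2'\}$, with weights $-L_{xy}$;
* the points $(s_v,t_v)$ with weights $\frac{\alpha_v\beta_v}{\alpha_v+\beta_v}$, for $v\in N$ with $\alpha_v\beta_v>0$.

**Step 3: the same computation is exact on $\mathbb R$.** This turns positivity and rank of $L$ into information on the atoms. For a real-valued map $x$ put $p=x_3-x_2$, $u=x_{3'}-x_3$, $w=x_{2'}-x_2$, so that $\sigma(s)-\tau(t)=p+su-tw$. Let $\mathrm{bar}_v$ be the $w_{v\cdot}$-weighted barycenter of the neighbors of $v$. For real numbers (2) is an equality, and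
$$\alpha_v(x_v-\tau(t_v))^2+\beta_v(x_v-\sigma(s_v))^2=L_{vv}(x_v-\mathrm{bar}_v)^2+\tfrac{\alpha_v\beta_v}{\alpha_v+\beta_v}(\sigma(s_v)-\tau(t_v))^2,$$
as $L_{vv}=\alpha_v+\beta_v$. Hence
$$E_L(x)=\sum_{v\in N}L_{vv}(x_v-\mathrm{bar}_v)^2+\mathcal N(p,u,w),\qquad\mathcal N=\sum m_k(p+s_ku-t_kw)^2-A'w^2-B'u^2 .$$
The $\mathrm{bar}_v$ depend only on $x_2,x_{2'},x_3,x_{3'}$, so the linear forms $x_v-\mathrm{bar}_v$ $(v\in N)$, $p,u,w$ are independent. Since $E_L(x)=x^TLx\ge0$,
$$\mathcal N\ge0\quad\text{and}\quad\operatorname{rank}L=n+\varrho,\qquad\varrho=\operatorname{rank}\mathcal N .$$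
If there are no atoms, $\mathcal N\ge0$ gives $A',B'\le0$, and (9) gives $E_L(f)\ge0$. From now on there is an atom. Then $\bar m=\sum m_k>0$ is the coefficient of $p^2$ in $\mathcal N$, and $\varrho\ge1$.

**Step 4: $\varrho=1$.** We count zeros with Lemma 4, for $\mathcal K=\mathcal C$ and $r=n+\varrho$. Pairs not contained in $V'$ involve a zero vector and give trivial conditions. The pairs in $V'$ other than the two struts number $13,8,4$ for $n=2,1,0$, and $c$ of them are cables. So $13-c$, $8-c$, $4-c$ pairs of $Z$ are relevant.

* If $\varrho=3$, then $r=5,4,3$ and we need at least $14,9,5$ conditions. Impossible.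
* If $\varrho=2$, then $r=4,3,2$ and we need at least $9,5,2$ conditions, i.e. $c\le4,3,2$; so $c\le n+2$. In the graph of nonzero off-diagonal entries on $V'$ every degree is at least $2$: for $v\in N$ by Step 1, and at the other vertices there is a strut and at least one cable. This graph has $c+2\le n+4=|V'|$ edges. So all degrees are exactly $2$ and the graph is a disjoint union of cycles. If the two struts lie in different components, then $L$ is the sum of its restrictions to the component of one strut and to the remaining vertices. These are nonzero elements of $\mathcal C$ and not proportional, contradicting extremality. If they lie in the same component, Lemma 5 gives a contradiction.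

**Step 5: what $\varrho=1$ means.** Comparing the coefficients of $p^2,pu,pw$, we get $\mathcal N=\bar m(p+\bar su-\bar tw)^2$. The coefficients of $uw$, $w^2$, $u^2$ say that the atoms have covariance $0$, that $A'=\sum m_k(t_k-\bar t)^2$, and that $B'=\sum m_k(s_k-\bar s)^2$. By (9) and Corollary 7, $E_L(f)\ge0$ follows once the atoms can be merged down to at most $3$.

**Step 6: merging.** Lemma 4 with $r=n+1$ requires $5$ conditions if $n=2$ and $2$ conditions if $n=1$, so $c\le8$ if $n=2$ and $c\le6$ if $n=1$. An atom coming from $v$ is a corner if $c_v=2$ (one cable to each pair; if both cables go to the same pair there is no atom). It is in the relative interior of a side if $c_v=3$, and in the open square if $c_v=4$. Atoms at the same point can be merged.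

* *Two $c_v=4$.* Then $n_c=0$, and there are at most $2$ atoms.
* *Exactly one $c_v=4$.* If $n=1$, then $n_c\le2$ and there are at most $3$ atoms. If $n=2$ and the other vertex has $3$ cables, then $n_c\le1$ and there are at most $3$ atoms. If the other vertex has $2$ cables, then $n_c\le2$, and the atoms outside the open square sit at no more than $3$ corners. Among three distinct corners two lie on a common side, so these atoms merge to at most $2$. The total is at most $3$.
* *Two $c_v=3$.* Then $n_c\le2$, and there is something to do only if there are $2$ distinct corner atoms. If they lie on a common side, merge them. If they are opposite, the side carrying one of the side atoms contains exactly one of these corners; merge that side atom with it. At most $3$ atoms remain.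
* *At most one $c_v=3$ and no $c_v=4$ (including $n=0$).* All atoms are at corners except at most one side atom. Merge all atoms on the side carrying it (on any chosen side if there is none), and merge all atoms on the opposite side. At most $2$ atoms remain. $\square$

## 8. Three struts: ranks 1, 4 and 5 do not occur

From here on $L$ is extreme in $\mathcal C$ with $k=3$, and $b_x$ are vectors as in Lemma 4. All $b_x\ne0$ because every vertex is on a strut, $Z$ consists of edges only, and every vertex has at least one cable. Zero row sums force rank at most $5$.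

* *Rank $1$.* Among the nonzero numbers $b_1,b_2,b_3$ two have the same sign, giving a positive edge entry. Impossible.
* *Rank $5$* needs $|Z|\ge14>12$. Impossible.
* *Rank $4$* needs $|Z|\ge9$, so there are at most $3$ cables. They cover the six vertices, so they form a perfect matching. Its union with the strut matching consists of cycles of even length, and a cycle of length $2$ would be a pair that is both a cable and a strut. So the union is a $6$-cycle containing all struts, which contradicts Lemma 5.

It remains to treat ranks $2$ and $3$.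

## 9. Three struts, rank 2: concave defects along a geodesic

Write $a_x=b_x\in\mathbb R^2$.

**Step 1: where the six directions lie.** For each $i$ we have $\langle a_i,a_{i'}\rangle>0$, so the directions of $a_i,a_{i'}$ span a closed arc of length $<\pi/2$ (possibly a point). A vector of another pair cannot have its direction in this arc, since it would form an acute angle with $a_i$, giving a positive edge entry. If two of the arcs met, an endpoint of one would lie in the other. Hence the three arcs are disjoint. The facing endpoints of consecutive arcs belong to different pairs and have inner product $\le0$, so each of the three gaps is $\ge\pi/2$.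

For $x,y$ in different pairs, consider the angle from $a_x$ to $a_y$ measured across the gap separating their arcs (not through the third arc). It is at least that gap, and at most $2\pi-2\cdot\frac\pi2=\pi$, because the rest of the circle contains the other two gaps. So $a_x\perp a_y$ only if that gap equals $\pi/2$ and $a_x,a_y$ point in the two facing endpoint directions. All orthogonal pairs across one gap are therefore proportional to each other, and each gap contributes at most one independent condition in Lemma 4. The required rank is $2$, so at least two gaps equal $\pi/2$.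

**Step 2: coordinates.** Any two gaps border a common arc; call its pair $2,2'$. Relabel so that the counterclockwise order is $a_1,a_{1'},a_2,a_{2'},a_3,a_{3'}$ with $a_{1'}\perp a_2$ and $a_{2'}\perp a_3$. Take $e_1,e_2$ along $a_{1'},a_2$. Then
$$a_1=(u_1,-v_1),\ a_{1'}=(u_{1'},0),\ a_2=(0,v_2),\ a_{2'}=(-u_{2'},v_{2'}),\ a_3=(-u_3,-v_3),\ a_{3'}=(-u_{3'},-v_{3'}),$$
where all letters are $\ge0$ and $u_1,u_{1'},v_2,v_{2'},u_3>0$. For $a_1$ and $a_{2'}$ this holds because the arcs are shorter than $\pi/2$. The vector $a_3$ is a positive multiple of $(-v_{2'},-u_{2'})$, the rotation of $a_{2'}$ by $\pi/2$. The direction of $a_{3'}$ is at angle between $\pi$ and $3\pi/2$, because $a_3$ is at angle $\ge\pi$, $a_1$ is at angle $\le2\pi$, and the last gap is $\ge\pi/2$.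

If $u_{2'}=0$, then $v_3=0$ and both rows are balanced: the first has positive entries at $1,1'$ and its negative entries among $3,3'$; the second has positive entries at $2,2'$ and its negative entries among $1,3'$. So $L\in\mathcal T$.

Let now $u_{2'}>0$. Then $v_3>0$. The example of Section 5 is of this kind, with first row $(2,2,0,-1,-1,-2)$ and second row $(-1,0,4,1,-1,-3)$. Each row has three negative entries, so Lemma 2 does not apply. We use the signs
$$u_{2'}u_3=v_{2'}v_3\ (L_{2'3}=0),\qquad u_{2'}u_{3'}\le v_{2'}v_{3'}\ (L_{2'3'}\le0),\qquad v_1v_{3'}\le u_1u_{3'}\ (L_{13'}\le0).\tag{10}$$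

**Step 3: replace $3,3'$ by one point per row, and record the defect.** Put
$$\bar u=u_3+u_{3'},\quad\bar v=v_3+v_{3'},\quad s=\frac{u_{3'}}{\bar u},\quad s'=\frac{v_{3'}}{\bar v}.$$
Dividing the second relation in (10) by the first gives $u_{3'}/u_3\le v_{3'}/v_3$, so $0\le s\le s'<1$. Let $\sigma$ be a geodesic from $3$ to $3'$, $\ell=d_{33'}$, and for $y\in X$
$$c_y(t)=(1-t)\,d(y,3)^2+t\,d(y,3')^2-t(1-t)\ell^2-d(y,\sigma(t))^2 .$$
This is the defect in (1). So $c_y\ge0$ and $c_y(0)=c_y(1)=0$. Since $-t(1-t)\ell^2=-t\ell^2+t^2\ell^2$, the function $c_y$ is an affine function minus the convex function in (3), so $c_y$ is concave. By definition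
$$u_3\,d(y,3)^2+u_{3'}\,d(y,3')^2=\bar u\,[\,d(y,\sigma(s))^2+s(1-s)\ell^2+c_y(s)\,],\tag{11}$$
and similarly with $v,s'$.

**Step 4: estimate each row.** Write $L=\mathbf u\mathbf u^T+\mathbf v\mathbf v^T$ with the two rows $\mathbf u,\mathbf v$, let $r=\sigma(s)$, and note $U:=u_1+u_{1'}=u_{2'}+\bar u$. Inserting (11) for $y=1,1',2'$,
$$E_{\mathbf u\mathbf u^T}=\sum_{i=1,1'}u_i\{u_{2'}d_{i2'}^2+\bar u[d(i,r)^2+s(1-s)\ell^2+c_i(s)]\}-u_1u_{1'}d_{11'}^2-u_{2'}\bar u[d(2',r)^2+s(1-s)\ell^2+c_{2'}(s)]-u_3u_{3'}\ell^2 .$$
By (5) for the points $1,1'$ with weights $u_1,u_{1'}$ and $2',r$ with weights $u_{2'},\bar u$, the distance terms without $\ell$ are $\ge0$ in total. The coefficient of $\ell^2$ is $\bar us(1-s)(U-u_{2'})-u_3u_{3'}=\bar u^2s(1-s)-u_3u_{3'}=0$. Hence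
$$E_{\mathbf u\mathbf u^T}\ \ge\ \bar u\,[\,u_1c_1(s)+u_{1'}c_{1'}(s)-u_{2'}c_{2'}(s)\,].$$
The second row is treated in the same way: it is positive at $2,2'$ and has $-v_1,-v_3,-v_{3'}$ at $1,3,3'$, with $v_2+v_{2'}=v_1+\bar v$. Use (5) for $2,2'$ with weights $v_2,v_{2'}$ and $1,\sigma(s')$ with weights $v_1,\bar v$. The coefficient of $\ell^2$ is $\bar vs'(1-s')(v_2+v_{2'}-v_1)-v_3v_{3'}=0$. So
$$E_{\mathbf v\mathbf v^T}\ \ge\ \bar v\,[\,v_2c_2(s')+v_{2'}c_{2'}(s')-v_1c_1(s')\,].$$

**Step 5: each row pays the loss of the other.** Since $c_{1'},c_2\ge0$, it suffices to prove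
$$\text{(a)}\ \ v_{2'}\bar v\,c_{2'}(s')\ge u_{2'}\bar u\,c_{2'}(s),\qquad\text{(b)}\ \ u_1\bar u\,c_1(s)\ge v_1\bar v\,c_1(s').$$

(a) Since $c=c_{2'}$ is concave with $c(1)=0$, the chord slope $(c(1)-c(t))/(1-t)$ is nonincreasing, so $c(t)/(1-t)$ is nondecreasing on $[0,1)$. With $1-s=u_3/\bar u$, $1-s'=v_3/\bar v$ and $s\le s'$ this gives $\bar v\,c(s')/v_3\ge\bar u\,c(s)/u_3$. Multiply by $v_{2'}v_3=u_{2'}u_3$.

(b) If $s=0$, then $u_{3'}=0$, so $v_1v_{3'}=0$ by (10). Thus $v_1=0$ or $s'=0$, and the right side is $0$. If $s>0$, then $s'>0$. As $c_1$ is concave with $c_1(0)=0$, the quotient $c_1(t)/t$ is nonincreasing, so $\bar u\,c_1(s)/u_{3'}\ge\bar v\,c_1(s')/v_{3'}\ge0$. Combine this with $u_1u_{3'}\ge v_1v_{3'}\ge0$.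

Hence $E_L(f)\ge0$ for all $f$, i.e. $L\in\mathcal T$. (In the example, $s=\frac23$ and $s'=\frac34$; (a) reads $4c_{2'}(\frac34)\ge3c_{2'}(\frac23)$ and (b) reads $6c_1(\frac23)\ge4c_1(\frac34)$.)

## 10. Three struts, rank 3: orthogonal frames from the zero graph

Here $|Z|\ge5$ and $b_x\in\mathbb R^3\setminus\{0\}$. Strut inner products are $>0$, pairs in $Z$ have inner product $0$, and all other edges are cables, with inner product $<0$.

### 10.1. Some vertex $i$ has exactly one cable $ik$

**Step 1: split off a balanced square.** Let $i',k'$ be opposite to $i,k$ and let $\{l,l'\}$ be the third pair. Write $L=\frac1{L_{ii}}L_{\cdot i}L_{\cdot i}^T+L'$. The vector $L_{\cdot i}$ is positive at $i,i'$, negative at $k$ and zero elsewhere, so the first term is in $\mathcal T$ by Lemma 2. The Schur complement $L'$ is PSD of rank $2$ with zero row sums, supported on the five vertices $i',k,k',l,l'$. Its off-diagonal entries there equal those of $L$ except at $i'k$. So $L'$ lies in the closed cone $\mathcal D$ of PSD five-point matrices with zero row sums and off-diagonal entries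 $\le0$ outside
$$\Pi=\{i'k,\ kk',\ ll'\},$$
the entries in $\Pi$ being unconstrained. $L'$ is a sum of extreme elements of $\mathcal D$. Each is $\le L'$ in the PSD order, so its range lies in $\operatorname{range}L'$ and its rank is at most $2$. We show that every extreme $M\in\mathcal D$ of rank at most $2$ is in $\mathcal T$; then $L\in\mathcal T$.

**Step 2: rank 1.** If $M=\ell\ell^T$, any two nonzero entries of equal sign form a pair of $\Pi$. Since $\Pi$ contains no triangle, $\ell$ has at most two entries of each sign and is balanced.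

**Step 3: rank 2, with $M_{i'k}\le0$ or $M_{kk'}\le0$.** Positive off-diagonal pairs lie in $\Pi$. Either there is at most one (Lemma 3), or there are exactly two, and these are $i'k,ll'$ or $kk',ll'$, which are disjoint, while all other off-diagonal entries are $\le0$ (Corollary 9). So $M\in\mathcal T$.

**Step 4: rank 2, with $M_{i'k}>0$ and $M_{kk'}>0$.** Write $M_{xy}=\langle c_x,c_y\rangle$ with $c_x$ spanning $\mathbb R^2$. By Lemma 4 for $\mathcal D$ the conditions from $Z$ have rank $2>0$, so some pair outside $\Pi$ consists of nonzero orthogonal vectors. We use the orthonormal frame along it, each basis vector pointing in the direction of its $c_x$. The pairs outside $\Pi$ are $i'k'$, $kl,kl'$, $i'l,i'l',k'l,k'l'$. The exchanges $i'\leftrightarrow k'$ and $l\leftrightarrow l'$ preserve $\Pi$ and the assumption of this step. Up to these there are three possibilities.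

* *Pair $(k,l)$, with $e_1\parallel c_k$, $e_2\parallel c_l$.* Then $c_{i'}$ and $c_{k'}$ have first coordinate $>0$ and second coordinate $\le0$, so $\langle c_{i'},c_{k'}\rangle>0$. But $i'k'\notin\Pi$, a contradiction.
* *Pair $(i',k')$.* The row along $c_{i'}$ is positive at $i',k$, zero at $k'$, and $\le0$ at $l,l'$. The row along $c_{k'}$ is positive at $k',k$, zero at $i'$, and $\le0$ at $l,l'$. Both are balanced.
* *Pair $(i',l)$.* The row along $e_1\parallel c_{i'}$ is positive at $i',k$, zero at $l$, and $\le0$ at $k',l'$: balanced. The row along $e_2\parallel c_l$ is positive at $l$, zero at $i'$, and $\le0$ at $k,k'$. If it is $\ge0$ at $l'$, it is balanced. If it is $<0$ at $l'$, then $c_{k'}$ and $c_{l'}$ have all coordinates $\le0$, so $\langle c_{k'},c_{l'}\rangle$ is a sum of two nonnegative products. It is also $\le0$, because $k'l'\notin\Pi$. So both products vanish, and since the second coordinate of $c_{l'}$ is nonzero, that of $c_{k'}$ is $0$. The row then has negative entries at most at $k,l'$ and is balanced.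

So $M\in\mathcal T$, hence $L\in\mathcal T$.

### 10.2. Every vertex has at least two cables

**Step 1: the shape of $Z$.** Each vertex lies on $4$ edges, so the graph $Z$ has maximal degree at most $2$, and it has at least $5$ edges on $6$ vertices. Its components are paths (counting isolated vertices) and cycles of length $\ge3$. The number of path components is $6-|Z|\le1$. So $Z$ is one of
$$C_3+C_3,\quad P_3+C_3,\quad P_2+C_4,\quad P_1+C_5,\quad P_6,\quad C_6,$$
where $P_j$ is the path with $j$ vertices.

**Step 2: $Z$ contains a triangle.** Its vertices are pairwise non-opposite, so they come from the three different pairs; say $b_1,b_2,b_3$ are mutually orthogonal. In the frame along them, the row along $b_1$ is positive at $1,1'$, zero at $2,3$, and $\le0$ at $2',3'$. The other rows are analogous. All rows are balanced, so $L\in\mathcal T$.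

**Step 3: $P_2+C_4$ is impossible.** For the $4$-cycle $q_1q_2q_3q_4$ we have $\operatorname{span}(b_{q_1},b_{q_3})\perp\operatorname{span}(b_{q_2},b_{q_4})$. The dimensions satisfy $d_1,d_2\ge1$ and $d_1+d_2\le3$. The four conditions of Lemma 4 say that $Q$ vanishes between the two spans, so their rank is at most $d_1d_2\le2$. With the edge of $P_2$ the rank is at most $3<5$, contradicting Lemma 4.

**Step 4: coordinates along a path.** Let $p_1,\dots,p_m$ ($m=5$ or $6$) be distinct vertices with consecutive ones in $Z$. Write $p_j$ also for the vectors, and let $\sigma_{ij}$ be the sign of $\langle p_i,p_j\rangle$. Choose $e_1\parallel p_3$, $e_3\parallel p_4$ (these are orthogonal) and $e_2$ orthogonal to both, with coordinates $(x,y,z)$. Then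
$$p_3=(+,0,0),\quad p_4=(0,0,+),\quad p_2=(0,y_2,z_2),\quad p_5=(x_5,y_5,0),$$
because $p_2\perp p_3$ and $p_5\perp p_4$. The signs are
$$\operatorname{sgn}z_2=\sigma_{24},\quad\operatorname{sgn}x_5=\sigma_{35},\quad\operatorname{sgn}(y_2y_5)=\sigma_{25},\quad\operatorname{sgn}x_1=\sigma_{13},\quad\operatorname{sgn}z_1=\sigma_{14}.$$
In the cases below the pair $p_2p_5$ is not in $Z$, so $\sigma_{25}\ne0$ and $y_2,y_5\ne0$; choose $e_2$ so that $y_2>0$. From $p_1\perp p_2$ we get
$$y_1y_2=-z_1z_2 .\tag{12}$$

**Step 5: $P_1+C_5$ is impossible.** Let $p_1,\dots,p_5$ be the $5$-cycle. Its chords $13,14,24,25,35$ are not in $Z$, so the corresponding signs are nonzero: $+$ for struts and $-$ for cables. From $p_1\perp p_5$ we get $y_1y_5=-x_1x_5$. Multiplying with (12), $y_1^2\,y_2y_5=x_1x_5z_1z_2\ne0$, so $\sigma_{13}\sigma_{14}\sigma_{24}\sigma_{25}\sigma_{35}=+$. But the isolated vertex is matched by a strut with one vertex of the cycle, and the other four cycle vertices are matched by two struts, which are chords. So exactly $2$ of the $5$ chords are positive and $3$ are negative,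 and the product is $-$. This is a contradiction.

**Step 6: $P_6$ or $C_6$.** Let $p_1,\dots,p_6$ be the path (for $C_6$, a Hamiltonian path of it). All pairs $p_ip_j$ with $|i-j|\ge2$, except possibly $p_1p_6$, are not in $Z$, so their signs are $+$ (strut) or $-$ (cable). Here $\operatorname{sgn}x_6=\sigma_{36}$, $\operatorname{sgn}z_6=\sigma_{46}$, and $p_5\perp p_6$ gives $y_5y_6=-x_5x_6$. With (12),
$$\operatorname{sgn}y_2=+,\quad\operatorname{sgn}y_5=\sigma_{25},\quad\operatorname{sgn}y_1=-\sigma_{14}\sigma_{24},\quad\operatorname{sgn}y_6=-\sigma_{36}\sigma_{35}\sigma_{25},\quad y_3=y_4=0 .$$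
The sign of $\langle p_1,p_6\rangle$ is not used. We show that all three rows are balanced.

*The $x$-row* is supported on $p_3,p_1,p_5,p_6$, with signs $+,\sigma_{13},\sigma_{35},\sigma_{36}$. The strut partner of $p_3$ is not $p_2$ or $p_4$, so it is one of $p_1,p_5,p_6$. Exactly one of the three signs is $+$, and the row is balanced.

*The $z$-row* is supported on $p_4,p_1,p_2,p_6$, with signs $+,\sigma_{14},\sigma_{24},\sigma_{46}$. The strut partner of $p_4$ is one of $p_1,p_2,p_6$, so the row is balanced.

*The $y$-row.* The struts form a perfect matching of $\{1,\dots,6\}$ without pairs $\{j,j+1\}$. These are all such matchings: with $13$ only $25,46$; with $14$ either $25,36$ or $26,35$; with $15$ only $24,36$; with $16$ only $24,35$. (For $C_6$ the last one does not occur, because $16\in Z$.)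

| struts | $\sigma_{25}$ | $\sigma_{14},\sigma_{24}$ | $\sigma_{35},\sigma_{36}$ | signs of $y_2,y_5,y_1,y_6$ |
|---|---|---|---|---|
| $13,25,46$ | $+$ | $-,-$ | $-,-$ | $+,+,-,-$ |
| $14,25,36$ | $+$ | $+,-$ | $-,+$ | $+,+,+,+$ |
| $14,26,35$ | $-$ | $+,-$ | $+,-$ | $+,-,+,-$ |
| $15,24,36$ | $-$ | $-,+$ | $-,+$ | $+,-,+,-$ |
| $16,24,35$ | $-$ | $-,+$ | $+,-$ | $+,-,+,-$ |

The second line contradicts $\sum_jy_j=0$. In the other lines the $y$-row is balanced. So $L\in\mathcal T$.

**Proof of Theorem A.** An extreme $L\in\mathcal C$ with $k\le1$ lies in $\mathcal T$ by Lemma 3, with $k=2$ by Proposition 8. For $k=3$ the ranks $1,4,5$ do not occur (Section 8), rank $2$ is Section 9, and rank $3$ is Section 10. So all extreme elements of $\mathcal C$ lie in the convex cone $\mathcal T$, hence $\mathcal C\subset\mathcal T$, and Lemma 1 gives Theorem A. $\blacksquare$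

## 11. Geodesic spaces with the octahedron comparison are CAT(0)

*Proof of Theorem B.* One direction is Theorem A. Conversely, let $X$ be geodesic and satisfy the $O_3$-comparison.

**Step 1: the inequality at midpoints.** We choose six points for which $g$ is forced to send a midpoint to a midpoint. Given $x,y,z\in X$ and a midpoint $m$ of $y,z$, set
$$f(1)=x,\quad f(1')=m,\quad f(2)=y,\quad f(2')=z,\quad f(3)=f(3')=x .$$
Take $g$ as in the comparison and write $g_x=g(1)$, $g_m=g(1')$, $g_y=g(2)$, $g_z=g(2')$. The edges $1'2,1'2'$ give $\|g_m-g_y\|,\|g_m-g_z\|\le\frac12d(y,z)$, and the diagonal $22'$ gives $\|g_y-g_z\|\ge d(y,z)$. So $g_m$ is the midpoint of $g_y,g_z$ and $\|g_y-g_z\|=d(y,z)$. Using the diagonal $11'$ and then the edges $12,12'$,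
$$d(x,m)^2\le\|g_x-g_m\|^2=\tfrac12\|g_x-g_y\|^2+\tfrac12\|g_x-g_z\|^2-\tfrac14\|g_y-g_z\|^2\le\tfrac12d(x,y)^2+\tfrac12d(x,z)^2-\tfrac14d(y,z)^2 .\tag{13}$$

**Step 2: from midpoints to all parameters.** Let $c:[0,1]\to X$ be a constant speed geodesic of length $\ell$ and $h(t)=d(x,c(t))^2-t^2\ell^2$. Apply (13) with $y=c(t_1)$, $z=c(t_2)$, $m=c(\frac{t_1+t_2}2)$. Since $\frac12t_1^2+\frac12t_2^2-\big(\frac{t_1+t_2}2\big)^2=\frac14(t_1-t_2)^2$, it says $h(\frac{t_1+t_2}2)\le\frac12h(t_1)+\frac12h(t_2)$. So the continuous function $h$ is midpoint convex, hence convex. The inequality $h(t)\le(1-t)h(0)+t\,h(1)$ reads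
$$d(x,c(t))^2\le(1-t)\,d(x,c(0))^2+t\,d(x,c(1))^2-t\ell^2+t^2\ell^2,$$
which is (1). $\blacksquare$
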